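\title{Edge counts of random samples do not determine a graphon}

\begin{abstract}
A graphon $W$ defines, for every $n$, a random graph on $n$ vertices, and the distributions of these random graphs determine $W$ up to weak isomorphism. Vera T. S\'os asked whether the distributions of their numbers of edges already suffice. We show that they do not: we construct two $\{0,1\}$-valued graphons that have the same edge-count distribution for every $n$ but whose $21$-vertex samples have different distributions. We also show that families of continuum many pairwise non-isomorphic graphons with common edge-count distributions are dense in $L^1$ and occur in every $L^\infty$-neighborhood of every step graphon. In particular they occur arbitrarily close to the constant graphons, although these are determined by the edge counts for $n\le 4$.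
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{graphon} is a symmetric measurable function $W\colon[0,1]^2\to[0,1]$. It defines a random graph on the vertex set $[n]=\{1,\dots,n\}$: choose $x_1,\dots,x_n\in[0,1]$ independently and uniformly, and join $i$ and $j$ with probability $W(x_i,x_j)$, independently for all pairs. The distribution $\mathbb{G}(n,W)$ of this \emph{sample} gives a graph $F$ on $[n]$ the probability
\[
\mathbb{G}(n,W)(F)=\int_{[0,1]^n}\prod_{\{i,j\}\in E(F)}W(x_i,x_j)\prod_{\{i,j\}\notin E(F)}\bigl(1-W(x_i,x_j)\bigr)\,dx ,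
\]
where the second product runs over the pairs of distinct vertices that are not edges. Two graphons $W,W'$ are \emph{weakly isomorphic} if there are measure-preserving maps $\varphi,\varphi'\colon[0,1]\to[0,1]$ with $W(\varphi(x),\varphi(y))=W'(\varphi'(x),\varphi'(y))$ for almost all $(x,y)$. A measure-preserving map sends independent uniform points to independent uniform points, so weakly isomorphic graphons have the same distributions $\mathbb{G}(n,\cdot)$. It is known that, conversely, the sequence $(\mathbb{G}(n,W))_n$ determines $W$ up to weak isomorphism.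

Suppose that of each sample we record only the number of edges. Its distribution is
\[
\mathcal{N}(n,W)(k)=\sum_{F:\ |E(F)|=k}\mathbb{G}(n,W)(F).
\]
The following question of Vera T. S\'os is stated in the paper of Cs\'oka~\cite{Csoka}.

\begin{quote}
\emph{Does the sequence $(\mathcal{N}(n,W))_n$ determine the sequence $(\mathbb{G}(n,W))_n$? In other words, does it determine $W$ up to weak isomorphism?}
\end{quote}

For $n\le3$ nothing is lost: a graph on at most three vertices is determined up to isomorphism by its number of edges, and isomorphic graphs on $[n]$ have the same probability. For $n=4$ three edges may form a triangle, a star or a path, and $\mathcal{N}(4,W)$ reports only the total probability of the three shapes. The question is whether the other values of $n$ restore what a single value loses. Sometimes they do.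

\begin{proposition}\label{prop:constant}
Let $p\in[0,1]$, and write $p$ also for the constant graphon. If $\mathcal{N}(n,W)=\mathcal{N}(n,p)$ for $n=2,3,4$, then $W=p$ almost everywhere.
\end{proposition}

There is also a general reason to guess a positive answer. A counterexample has to satisfy infinitely many identities at once. The natural source of such identities is a measure-preserving change of variables on the vertex set, and that produces only weakly isomorphic graphons. Nevertheless, the answer is negative.

\begin{theorem}\label{thm:main}
There are $\{0,1\}$-valued graphons $W_+,W_-$ such that $\mathcal{N}(n,W_+)=\mathcal{N}(n,W_-)$ for all $n$ and $\mathbb{G}(21,W_+)\ne\mathbb{G}(21,W_-)$. In particular, $W_+$ and $W_-$ are not weakly isomorphic.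
\end{theorem}

The graphons $W_\pm$ are explicit (Theorem~\ref{thm:pair}). Each is made of two bipartite pieces with rotational symmetry, glued along a common part, and the two graphons differ in the relative orientation of the pieces. A suitable seven-vertex subgraph detects the orientation, while the edge count, which adds up all subgraphs with the same number of edges, does not. Small copies of this pair can be planted inside other graphons, infinitely many at a time. Call a graphon a \emph{step graphon} if $[0,1]$ has a partition into finitely many measurable sets $X_1,\dots,X_N$, the \emph{steps}, such that the graphon is constant on each $X_j\times X_{j'}$.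

\begin{theorem}\label{thm:families}
\begin{enumerate}
\item[(a)] For every graphon $U$ and every $\varepsilon>0$ there is a family $(W_s)_{s\in\{\pm1\}^{\mathbb{N}}}$ of pairwise not weakly isomorphic graphons with $\|W_s-U\|_1<\varepsilon$ such that, for every $n$, the distribution $\mathcal{N}(n,W_s)$ does not depend on $s$. If $U$ is $\{0,1\}$-valued, then all $W_s$ can be chosen $\{0,1\}$-valued.
\item[(b)] If $U$ is a step graphon, then the condition $\|W_s-U\|_1<\varepsilon$ can be replaced by $\|W_s-U\|_\infty\le\varepsilon$.
\end{enumerate}
\end{theorem}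

No such family can be larger than the continuum, since a weak isomorphism class is determined by the countably many real numbers $\mathbb{G}(n,W)(F)$. By Proposition~\ref{prop:constant} and part (b), each constant graphon is determined by its edge-count distributions, yet it is an $L^\infty$-limit of graphons that share theirs with continuum many others.

\section{Subgraph densities and the edge-count polynomial}\label{sec:prelim}

\subsection{Densities}
For a finite simple graph $F$, the \emph{density} of $F$ in $W$ is
\[
t(F,W)=\int_{[0,1]^{V(F)}}\prod_{\{i,j\}\in E(F)}W(x_i,x_j)\,dx ,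
\]
the probability that a sample on the vertex set $V(F)$ contains all edges of $F$, whatever happens on the other pairs. For $F$ on $[n]$, this description and the expansion of the product $\prod(1-W)$ give
\[
t(F,W)=\sum_{F'\supseteq F}\mathbb{G}(n,W)(F'),\qquad \mathbb{G}(n,W)(F)=\sum_{F'\supseteq F}(-1)^{|E(F')|-|E(F)|}\,t(F',W),
\]
with $F'$ ranging over the graphs on $[n]$ that contain $F$. Adding isolated vertices does not change a density. Hence $\mathbb{G}(n,W)$ carries the same information as the numbers $t(F,W)$ with $|V(F)|\le n$, and weakly isomorphic graphons have the same densities. The \emph{degree} of a point is $\deg(x)=\int_0^1W(x,y)\,dy$.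

The edge-count distribution is best handled through a generating function. Given $x_1,\dots,x_n$, the edge indicators are independent, and an indicator $\xi$ with mean $q$ has $\mathbb{E}(1+\lambda)^\xi=1+\lambda q$. Therefore
\begin{equation}\label{eq:Z}
Z_n(\lambda):=\sum_k\mathcal{N}(n,W)(k)\,(1+\lambda)^k=\int_{[0,1]^n}\prod_{i<j}\bigl(1+\lambda W(x_i,x_j)\bigr)\,dx=\sum_{F}\lambda^{|E(F)|}\,t(F,W),
\end{equation}
where the last sum is over all graphs on $[n]$. The polynomial $Z_n$ and the distribution $\mathcal{N}(n,W)$ determine each other. Thus $\mathcal{N}(n,W)$ records, for each $k$, the sum of the densities of all $k$-edge graphs on $[n]$, and nothing else.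

\subsection{Constant graphons}
Here these sums determine the graphon, because the constant graphon is the case of equality in two inequalities.

\begin{proof}[Proof of Proposition~\ref{prop:constant}]
By \eqref{eq:Z}, for $n\le 4$ the sum of $t(F,W)$ over the $k$-edge graphs on $[n]$ equals the number of these graphs times $p^k$. For $n=2$ this says $\int\deg=p$. For $n=3$ and $k=2$ the graphs are three paths, each of density $\int\deg^2$, so $\int\deg^2=p^2$. Thus $\int(\deg-p)^2=0$, and $\deg=p$ almost everywhere. For $n=k=3$ we get $t(K_3,W)=p^3$.

For $n=k=4$ there are $15$ graphs, the complements of pairs of edges of $K_4$. The $3$ disjoint pairs leave a $4$-cycle $C_4$, and the $12$ intersecting pairs leave a triangle with a pendant edge. Integrating out the pendant vertex gives the factor $\deg=p$, so the latter graph has density $p\cdot p^3$. From $3t(C_4,W)+12p^4=15p^4$ we obtain $t(C_4,W)=p^4$.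

Put $W_0=W-p$ and $K(x,y)=\int W_0(x,z)W_0(z,y)\,dz$. Since $\int W_0(x,z)\,dz=0$ for almost all $x$, we have $\int W(x,z)W(z,y)\,dz=p^2+K(x,y)$ and $\iint K=0$. Hence
\[
p^4=t(C_4,W)=\iint\bigl(p^2+K\bigr)^2=p^4+\iint K^2 ,
\]
so $K=0$ almost everywhere. For a measurable set $X$ it follows that $\int\bigl(\int_XW_0(x,z)\,dx\bigr)^2dz=\iint_{X\times X}K=0$. So $W_0$ has integral zero on every measurable rectangle, and since indicators of rectangles span a dense subspace of $L^2([0,1]^2)$, we get $W_0=0$ almost everywhere.
\end{proof}

\subsection{Graphons on other probability spaces}\label{sub:spaces}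
Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ with its uniform (Haar) probability measure, and let $e(x)=e^{2\pi ix}$. Our examples live on circles and tori. Let $(\Omega,\pi)$ be a probability space, $w\colon\Omega^2\to[0,1]$ symmetric and measurable, and $\varphi\colon[0,1]\to\Omega$ a measurable map that carries Lebesgue measure to $\pi$. Then $W(x,y)=w(\varphi(x),\varphi(y))$ is a graphon, and samples, densities, degrees and $Z_n$ can be computed on $(\Omega,\pi)$ with $w$ in place of $W$. We call $W$ \emph{the graphon of $(\Omega,\pi,w)$}; its sample distributions do not depend on the choice of $\varphi$.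

We need $\varphi$ for countable disjoint unions of pieces of three kinds: a measurable subset of $[0,1]$ with Lebesgue measure, a circle $\mathbb{T}$ with a multiple of Haar measure, and a torus $\mathbb{T}^2$ with a multiple of the probability density $1+\cos2\pi(x+\sigma x')$, $\sigma=\pm1$. On a piece of the first kind we take the identity. The rest of $[0,1]$ is a measurable set $Y$, of measure $\mu$ say. The function $\Psi(x)=|Y\cap[0,x]|$ is continuous and nondecreasing, so for $a\in[0,\mu]$ the set $\{\Psi\le a\}$ is an interval $[0,x_a]$ with $|Y\cap[0,x_a]|=a$; thus $\Psi$ carries Lebesgue measure on $Y$ to Lebesgue measure on $[0,\mu]$. Cut $[0,\mu]$ into consecutive intervals, one for each remaining piece, and rescale each of them to $[0,1]$. For a circle, reduce modulo $1$. For a torus, the binary digits of a uniform variable in odd and in even positions give two independent uniform variables $\xi_1,\xi_2$. Let $\theta=\theta(\xi_1)$ be the inverse of the strictly increasing function $\theta\mapsto\theta+\frac1{2\pi}\sin2\pi\theta$ on $[0,1]$, so that $\theta$ has density $1+\cos2\pi\theta$,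 and put $x=\xi_2$, $x'=\sigma(\theta-\xi_2)$. The map $(\xi_2,\theta)\mapsto(x,x')$ is an automorphism of the group $\mathbb{T}^2$, so it preserves Haar measure, and $x+\sigma x'=\theta$. Hence $(x,x')$ has the required density.

For an integrable function $g$ on $\mathbb{T}^k$ and $\tau\in\mathbb{Z}^k$ let $\hat g(\tau)=\int g(x)e(-\tau\cdot x)\,dx$. If $g$ is real, then $\hat g(-\tau)=\overline{\hat g(\tau)}$; if moreover $g(-x)=g(x)$, then all $\hat g(\tau)$ are real. If $g(x_1+s,\dots,x_k+s)=g(x)$ for all $s$, then $\hat g(\tau)=e(-s\sum_r\tau_r)\,\hat g(\tau)$ for all $s$, so $\hat g(\tau)=0$ unless $\sum_r\tau_r=0$.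

\section{The graphons $W_+$ and $W_-$}\label{sec:construction}

Let $\psi\colon\mathbb{T}\to[0,1]$ be measurable with mean $c=\int\psi\in(0,1)$. Let $\Omega=A\sqcup B\sqcup C$ with $A=\mathbb{T}^2$ and $B=C=\mathbb{T}$, and write $(x,x')$, $y$, $z$ for points of $A$, $B$, $C$. For $\sigma\in\{+1,-1\}$ let $\pi_\sigma$ be the probability measure that gives mass $\frac13$ to each part, is uniform on $B$ and on $C$, and has density $\frac13\bigl(1+\cos2\pi(x+\sigma x')\bigr)$ on $A$. The symmetric kernel $w$ is the same for both signs:
\[
w\bigl((x,x'),y\bigr)=\psi(x-y),\qquad w\bigl((x,x'),z\bigr)=\psi(x'-z),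
\]
$w=1$ on $C\times C$, and $w=0$ on $A\times A$, $B\times B$ and $B\times C$. Let $W_\sigma$ be the graphon of $(\Omega,\pi_\sigma,w)$; we write $W_+$ and $W_-$.

The part $B$ sees only the first coordinate of a point of $A$, and $C$ sees only the second. Both marginals of the density $1+\cos2\pi(x+\sigma x')$ are uniform, so the restrictions of the graphon to $A\cup B$ and to $A\cup C$ do not depend on $\sigma$. The sign enters only through the correlation of the two coordinates: $x'$ tends to be close to $x$ when $\sigma=-1$, and close to $-x$ when $\sigma=+1$. The clique on $C$ has one purpose, to give $B$ and $C$ different degrees.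

The sign is an orientation, and it can matter only if $\psi$ is not mirror symmetric. Indeed, suppose that $\psi(a-s)=\psi(s)$ for some $a$ and all $s$. The map $(x,x')\mapsto(x,-x')$, $y\mapsto y$, $z\mapsto-a-z$ carries $\pi_+$ to $\pi_-$ and preserves $w$, because $\psi(-x'+a+z)=\psi(x'-z)$; so $W_+$ and $W_-$ have the same sample distributions. The asymmetry that we need is measured by one number. Put
\begin{gather*}
T(x_1,x_2,x_3)=\int_{\mathbb{T}}\psi(x_1-y)\psi(x_2-y)\psi(x_3-y)\,dy,\qquad \rho(s)=\int_{\mathbb{T}}\psi(s+v)\psi(v)\,dv,\\
G(x_1,x_2,x_3)=T(x_1,x_2,x_3)\,\rho(x_1-x_3),\qquad \beta=\operatorname{Im}\hat G(1,-1,0).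
\end{gather*}
The function $\rho$ is even, and $\rho(x_1-x_3)=\int\psi(x_1-y')\psi(x_3-y')\,dy'$.

\begin{theorem}\label{thm:pair}
\begin{enumerate}
\item[(i)] For every $\psi$ as above, $\mathcal{N}(n,W_+)=\mathcal{N}(n,W_-)$ for all $n$.
\item[(ii)] If $\beta\neq0$, then $\mathbb{G}(21,W_+)\ne\mathbb{G}(21,W_-)$, so $W_+$ and $W_-$ are not weakly isomorphic.
\item[(iii)] We have $\beta\ne0$ for $\psi(x)=\frac12+\frac14\cos2\pi x+\frac14\sin4\pi x$, and for $\psi=1_S$ with $S=[0,\frac27)\cup[\frac37,\frac47)$. In the second case $W_\pm$ are $\{0,1\}$-valued.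
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $\psi=1_S$. Parts (i), (ii), (iii) are proved in Sections~\ref{sec:equal}, \ref{sec:degrees}, \ref{sec:kernels}. Before that we look for the smallest subgraphs that see $\sigma$, and watch their contributions cancel in the edge count.

\section{Seven vertices}\label{sec:seven}

A \emph{typed graph} is a finite graph $F$ in which each vertex has a type $A$, $B$ or $C$. Its \emph{typed density} $\Theta_\sigma(F)$ is the expectation of $\prod_{ab\in E(F)}w(\omega_a,\omega_b)$ when the points $\omega_a$ are independent and each is drawn from $\pi_\sigma$ conditioned on the part named by its type. The density $t(F,W_\sigma)$ of an untyped graph is the average of $\Theta_\sigma$ over the $3^{|V(F)|}$ ways to assign types. An edge of type $AA$, $BB$ or $BC$ makes the typed density zero, and an edge of type $CC$ does not change it, so we consider only edges of types $AB$ and $AC$.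

Let $1,\dots,k$ be the vertices of type $A$, with positions $(x_r,x_r')$. Integrating out a vertex of type $B$ with neighborhood $N\subseteq[k]$ gives the factor $T_N(x)=\int\prod_{r\in N}\psi(x_r-y)\,dy$. Let $G_B$ be the product of these factors over the vertices of type $B$, and define $G_C$ in the same way from the vertices of type $C$. Since $1+\cos2\pi\theta=\sum_{j\in\{-1,0,1\}}2^{-|j|}e(-j\theta)$,
\[
\Theta_\sigma(F)=\int_{\mathbb{T}^k\times\mathbb{T}^k}\prod_{r=1}^k\bigl(1+\cos2\pi(x_r+\sigma x_r')\bigr)\,G_B(x)\,G_C(x')\,dx\,dx'=\sum_{\tau\in\{-1,0,1\}^k}2^{-|\tau|}\,\hat G_B(\tau)\,\hat G_C(\sigma\tau),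
\]
where $|\tau|$ is the number of nonzero entries of $\tau$. As $G_C$ is real, $\hat G_C(-\tau)-\hat G_C(\tau)=-2i\operatorname{Im}\hat G_C(\tau)$. The difference $\Theta_--\Theta_+$ is real, and taking real parts term by term gives
\begin{equation}\label{eq:diff}
\Theta_-(F)-\Theta_+(F)=\sum_{\tau\in\{-1,0,1\}^k}2^{1-|\tau|}\,\operatorname{Im}\hat G_B(\tau)\,\operatorname{Im}\hat G_C(\tau).
\end{equation}
So $F$ sees $\sigma$ only if both $G_B$ and $G_C$ have nonreal coefficients. Both functions are invariant under the shift $x\mapsto(x_1+s,\dots,x_k+s)$, so only the $\tau$ with equally many entries $+1$ and $-1$ contribute. The coefficients $\hat G_B(\tau)$ that occur are real in each of the following cases, and the same holds on the side of $C$.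
\begin{itemize}
\item \emph{Every vertex of type $B$ has at most two neighbors.} Then each $T_N$ is $1$, $c$ or $\rho(x_r-x_{r'})$, so $G_B(-x)=G_B(x)$. This covers $k\le2$.
\item \emph{There is at most one vertex of type $B$.} If there is one, with neighborhood $N$, then $\hat G_B(\tau)$ is $0$ or $\prod_{r\in N}\hat\psi(\tau_r)$ with $\sum_{r\in N}\tau_r=0$, which is a power of $c$ times a power of $|\hat\psi(1)|^2$.
\item \emph{$k=3$ and $G_B$ is symmetric in its three variables.} The relevant $\tau\neq0$ form the set $\mathcal{S}$ of the six permutations of $(1,-1,0)$. A transposition maps such a $\tau$ to $-\tau$, so $\hat G_B(\tau)=\hat G_B(-\tau)=\overline{\hat G_B(\tau)}$.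
\end{itemize}
By the first two cases, a typed graph that sees $\sigma$ has at least three vertices of type $A$, two of type $B$ and two of type $C$. In particular $\mathbb{G}(6,W_+)=\mathbb{G}(6,W_-)$ for every $\psi$, and seven vertices are the first case of interest.

With seven vertices $1,2,3$ (type $A$), $u,u'$ (type $B$) and $v,v'$ (type $C$), the first case forces one vertex of type $B$, say $u$, to be joined to $1,2,3$, and the third case then forces $u'$ to have exactly two neighbors. The same holds for $v,v'$. This leaves the nine typed graphs $H_{j,j'}$, $j,j'\in\{1,2,3\}$, in which $u$ and $v$ are joined to $1,2,3$, the vertex $u'$ is joined to the two vertices other than $j$, and $v'$ to the two vertices other than $j'$; see Figure~\ref{fig:H}. Each has ten edges.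

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm}]
\node (a1) at (0,0) {$1$}; \node (a2) at (1.5,0) {$2$}; \node (a3) at (3,0) {$3$};
\node (u) at (0.75,1.3) {$u$}; \node (uu) at (2.25,1.3) {$u'$};
\node (v) at (0.75,-1.3) {$v$}; \node (vv) at (2.25,-1.3) {$v'$};
\draw (a1)--(u)--(a2) (u)--(a3) (a1)--(v)--(a2) (v)--(a3);
\draw[very thick] (a1)--(uu)--(a3) (a1)--(vv)--(a3);
\node (b1) at (6,0) {$1$}; \node (b2) at (7.5,0) {$2$}; \node (b3) at (9,0) {$3$};
\node (p) at (6.75,1.3) {$u$}; \node (pp) at (8.25,1.3) {$u'$};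
\node (q) at (6.75,-1.3) {$v$}; \node (qq) at (8.25,-1.3) {$v'$};
\draw (b1)--(p)--(b2) (p)--(b3) (b1)--(q)--(b2) (q)--(b3);
\draw[very thick] (b1)--(pp)--(b3) (b2)--(qq)--(b3);
\end{tikzpicture}
\caption{The typed graphs $H_{2,2}$ (left) and $H_{2,1}$ (right), each with seven vertices and ten edges. The middle row has type $A$, the top row type $B$, the bottom row type $C$. On the left $u'$ and $v'$ miss the same vertex of the middle row; on the right they miss different vertices.}
\label{fig:H}
\end{figure}

\begin{lemma}\label{lem:seven}
The difference $\Theta_-(H_{j,j'})-\Theta_+(H_{j,j'})$ equals $2\beta^2$ if $j=j'$, and $-\beta^2$ if $j\ne j'$.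
\end{lemma}

\begin{proof}
Let $G_j=T\cdot\rho(x_r-x_{r'})$, where $\{r,r'\}=\{1,2,3\}\setminus\{j\}$. Then $G_2=G$, and $H_{j,j'}$ has $G_B=G_j$ and $G_C=G_{j'}$. We claim that
\begin{equation}\label{eq:imG}
\operatorname{Im}\hat G_j(\tau)=-\beta\,\tau_j\qquad(\tau\in\mathcal{S}).
\end{equation}
The functions $G_j$ arise from one another by permuting coordinates, so it suffices to take $j=2$. Since $G$ is symmetric in $x_1$ and $x_3$, we have $\hat G(0,-1,1)=\hat G(1,-1,0)$, which settles $\tau_2=-1$; conjugation settles $\tau_2=1$; and $\hat G(1,0,-1)=\hat G(-1,0,1)$ is its own conjugate, which settles $\tau_2=0$. By \eqref{eq:diff} and \eqref{eq:imG}, the difference is $\frac12\beta^2\sum_{\tau\in\mathcal{S}}\tau_j\tau_{j'}$. Four elements of $\mathcal{S}$ have $\tau_j\ne0$, so the sum is $4$ for $j=j'$. For $j\neq j'$ two elements have $\tau_j\tau_{j'}\neq0$, each with product $-1$, so the sum is $-2$.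
\end{proof}

This is the whole phenomenon in its smallest instance. If $\beta\ne0$, each of the nine typed densities changes with $\sigma$. But in $Z_7(\lambda)=\sum_F\lambda^{|E(F)|}t(F,W_\sigma)$, once the types, the edges between $A$ and $B$, the roles of $v$ and $v'$ and the presence of the edge $vv'$ are fixed, the three choices of $j'$ appear with the same power of $\lambda$, and their changes add up to $2\beta^2-\beta^2-\beta^2=0$. All other typed graphs on seven vertices are blind to $\sigma$. Hence $Z_7$ is the same for $W_+$ and $W_-$.

\section{Equality of the edge-count distributions}\label{sec:equal}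

For larger $n$ the typed graphs that see $\sigma$ are too many to match by hand. We therefore sum over all graphs first, that is, we use the product form of $Z_n$ in \eqref{eq:Z}. In that form all points of $A$ play the same role: once the points of $B$ and $C$ are fixed, the points of $A$ do not interact, and each contributes the same factor $J_\sigma$. It remains to see that the moments of $J_\sigma$ do not depend on $\sigma$.

\begin{lemma}\label{lem:phase}
Let $f\colon\mathbb{T}\to\mathbb{R}$ be bounded and measurable, and let $k,l,m\ge0$ be integers. For $y\in\mathbb{T}^l$, $z\in\mathbb{T}^m$ put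
\[
J_\sigma(y,z)=\int_{\mathbb{T}^2}\prod_{j=1}^lf(x-y_j)\prod_{j=1}^mf(x'-z_j)\,\bigl(1+\cos2\pi(x+\sigma x')\bigr)\,dx\,dx' .
\]
Then $I^\sigma_{k,l,m}(f)=\int_{\mathbb{T}^l\times\mathbb{T}^m}J_\sigma(y,z)^k\,dy\,dz$ does not depend on $\sigma\in\{+1,-1\}$.
\end{lemma}

\begin{proof}
For $r=0,1$ let
\[
P_r(y)=\int_{\mathbb{T}}e(rx)\prod_{j=1}^lf(x-y_j)\,dx,\qquad Q_r(z)=\int_{\mathbb{T}}e(rx')\prod_{j=1}^mf(x'-z_j)\,dx' .
\]
Since $\cos2\pi(x+\sigma x')=\operatorname{Re}\bigl(e(x)e(\sigma x')\bigr)$ and $f$ is real,
\[
J_+=P_0Q_0+\operatorname{Re}\bigl(P_1Q_1\bigr),\qquad J_-=P_0Q_0+\operatorname{Re}\bigl(P_1\overline{Q_1}\bigr).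
\]
If $l=0$, then $P_1=0$ and $J_+=J_-$. Let $l\ge1$. The rotation $y\mapsto y+s=(y_1+s,\dots,y_l+s)$ preserves Haar measure on $\mathbb{T}^l$, and the substitution $x\mapsto x+s$ shows that $P_0(y+s)=P_0(y)$ and $P_1(y+s)=e(s)P_1(y)$. So we may replace $y$ by $y+s$ in the integral $I^\sigma_{k,l,m}(f)$ and average over $s$. With $\xi_+=P_1Q_1$ and $\xi_-=P_1\overline{Q_1}$,
\[
I^\pm_{k,l,m}(f)=\int_{\mathbb{T}^l\times\mathbb{T}^m}\int_0^1\Bigl(P_0Q_0+\operatorname{Re}\bigl(e(s)\xi_\pm\bigr)\Bigr)^kds\,dy\,dz .
\]
For fixed $y,z$ write $\xi_\pm=|P_1||Q_1|\,e(\theta_\pm)$. Translating $s$ by $-\theta_\pm$ turns the inner integral into $\int_0^1\bigl(P_0Q_0+|P_1||Q_1|\cos2\pi s\bigr)^kds$ for both signs.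
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pair}(i)]
Fix $\lambda\in\mathbb{R}$ and let $f=1+\lambda\psi$. Compute $Z_n(\lambda)$ on $(\Omega,\pi_\sigma)$ by conditioning on which of the $n$ points fall into $A$, $B$, $C$. Each assignment has probability $3^{-n}$. If the parts receive $k,l,m$ points, then the pairs inside $C$ contribute $(1+\lambda)^{\binom m2}$, and the pairs inside $A$, inside $B$ and between $B$ and $C$ contribute $1$. Given the points $y\in B^l$ and $z\in C^m$, the remaining factors split into $k$ independent groups, one for each point of $A$, each with expectation $J_\sigma(y,z)$. Hence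
\[
Z_n(\lambda)=3^{-n}\sum_{k+l+m=n}\frac{n!}{k!\,l!\,m!}\,(1+\lambda)^{\binom m2}\,I^\sigma_{k,l,m}(1+\lambda\psi),
\]
which does not depend on $\sigma$ by Lemma~\ref{lem:phase}.
\end{proof}

To compare this with Section~\ref{sec:seven}, take $k=3$ and sum $\lambda^{\#\text{edges}}\,\hat G_B(1,-1,0)$ over all ways to join $l$ vertices of type $B$ to $1,2,3$. The result is $\int\overline{P_1}\,P_1P_0\,dy$, a real number, although the single term $\hat G(1,-1,0)$ need not be real.

\begin{remark}\label{rem:hyp}
Two features of the construction are used in the averaging step. First, the group is the full circle. Over a cyclic group of order $N\ge3$ the average of $\bigl(\operatorname{Re}(e(s/N)\xi)\bigr)^N$ over $s=0,\dots,N-1$ contains the term $2^{1-N}\operatorname{Re}\xi^N$, which depends on the argument of $\xi$. Second, the density on $A$ has a single frequency. A further term $\cos4\pi(x+\sigma x')$ would bring in coefficients $P_2,Q_2$, and $J_+^3$ would contain the monomial $P_1^2\overline{P_2}\,Q_1^2\overline{Q_2}$, which is unchanged by rotating $y$ and is not a function of moduli alone. In either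 setting the proof of Lemma~\ref{lem:phase} does not go through.
\end{remark}

\section{Recognizing the parts by their degrees}\label{sec:degrees}

Lemma~\ref{lem:seven} concerns typed densities, which are not invariants of a graphon: an ordinary density averages over all assignments of types, and the differences might cancel there as well. We need to force each vertex into a prescribed part using ordinary densities only. Powers of the degree can be generated by pendant edges, so this is possible when the parts have different degrees. The constant $a$ and part (b) of the next lemma are needed only in Section~\ref{sec:families}.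

\begin{lemma}\label{lem:Phi}
Let $H$ be a finite graph, $a\in\mathbb{R}$, and $g_\nu\colon[0,1]\to\mathbb{R}$ $(\nu\in V(H))$ bounded measurable functions. Put
\[
\Phi(W)=\int_{[0,1]^{V(H)}}\prod_{\nu\in V(H)}g_\nu\bigl(\deg(x_\nu)\bigr)\prod_{\nu\nu'\in E(H)}\bigl(W(x_\nu,x_{\nu'})-a\bigr)\,dx .
\]
\begin{enumerate}
\item[(a)] If all $g_\nu$ are polynomials of degree at most $r$, then $\Phi(W)$ is a linear combination, with coefficients independent of $W$, of densities $t(F,W)$ with $|V(F)|\le(r+1)|V(H)|$.
\item[(b)] If each $g_\nu$ is the indicator function of a single point, then $\Phi(W)=\Phi(W')$ whenever $W$ and $W'$ are weakly isomorphic.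
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Expand the polynomials and the product over $E(H)$, and write $\deg(x)^j=\int\prod_{i=1}^jW(x,\zeta_i)\,d\zeta$. Each term is a constant times $t(F,W)$, where $F$ is obtained from a subgraph of $H$ on the same vertex set by attaching at most $r$ pendant vertices at each vertex.

(b) By (a), $\Phi(W)=\Phi(W')$ for polynomial $g_\nu$. The quantity $\Phi(W)$ is linear in each $g_\nu$ and bounded by $(1+|a|)^{|E(H)|}\prod_\nu\|g_\nu\|_\infty$, so the Weierstrass approximation theorem extends the equality to continuous $g_\nu$. The continuous functions $d\mapsto\max(0,1-j|d-\delta|)$ take values in $[0,1]$ and converge pointwise to $1_{\{\delta\}}$ as $j\to\infty$, and bounded convergence finishes the proof.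
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pair}(ii)]
A point of $A$ receives degree $\frac c3$ from each of $B$ and $C$. Since the marginals of the density on $A$ are uniform, a point of $B$ or $C$ receives $\frac c3$ from $A$, and a point of $C$ receives a further $\frac13$ from $C$. So for both signs the degree equals
\[
\delta_A=\tfrac{2c}3\ \text{ on }A,\qquad\delta_B=\tfrac c3\ \text{ on }B,\qquad\delta_C=\tfrac{1+c}3\ \text{ on }C .
\]
These numbers are distinct because $0<c<1$; this is the only use of that hypothesis. Let
\[
g_A(d)=\frac{(d-\delta_B)(d-\delta_C)}{(\delta_A-\delta_B)(\delta_A-\delta_C)},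
\]
and let $g_B,g_C$ be defined by permuting the letters, so that $g_A(\deg)$, $g_B(\deg)$, $g_C(\deg)$ are the indicators of $A$, $B$, $C$. Apply Lemma~\ref{lem:Phi}(a) with $H=H_{2,2}$, $a=0$, and $g_\nu$ the polynomial named by the type of $\nu$. Then $\Phi(W_\sigma)=3^{-7}\Theta_\sigma(H_{2,2})$, so
\[
\Phi(W_-)-\Phi(W_+)=2\cdot3^{-7}\beta^2>0
\]
by Lemma~\ref{lem:seven}. Hence $t(F,W_+)\ne t(F,W_-)$ for some $F$ with at most $3\cdot7=21$ vertices, and $\mathbb{G}(21,W_+)\neq\mathbb{G}(21,W_-)$.
\end{proof}

\section{Two asymmetric kernels}\label{sec:kernels}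

We prove Theorem~\ref{thm:pair}(iii).

\subsection{A trigonometric polynomial}
A function with frequencies $0,\pm1$ only is a shifted cosine plus a constant and is mirror symmetric, so the frequency $2$ is the first that can help. Let $\psi$ be a real trigonometric polynomial of degree at most $2$. Expanding each factor into its Fourier series and integrating over $y$ and $v$ gives
\[
T(x)=\sum_{n_1+n_2+n_3=0}\hat\psi(n_1)\hat\psi(n_2)\hat\psi(n_3)\,e(n\cdot x),\qquad\rho(x_1-x_3)=\sum_r|\hat\psi(r)|^2e\bigl(r(x_1-x_3)\bigr).
\]
The frequency $(1,-1,0)$ of the product arises from $n=(1-r,-1,r)$, so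
\[
\hat G(1,-1,0)=\hat\psi(-1)\sum_r\hat\psi(1-r)\,\hat\psi(r)\,|\hat\psi(r)|^2 .
\]
Only $r\in\{-1,0,1,2\}$ contribute. The terms $r=0,1$ are real multiples of $\hat\psi(-1)\hat\psi(1)=|\hat\psi(1)|^2$, and the terms $r=-1,2$ give
\[
\beta=\bigl(|\hat\psi(1)|^2+|\hat\psi(2)|^2\bigr)\operatorname{Im}\bigl(\hat\psi(-1)^2\,\hat\psi(2)\bigr).
\]
The function $\psi(x)=\frac12+\frac14\cos2\pi x+\frac14\sin4\pi x$ takes values in $[0,1]$ and has $c=\frac12$, $\hat\psi(\pm1)=\frac18$ and $\hat\psi(2)=-\frac i8$. Hence $\beta=\frac2{64}\cdot\bigl(-\frac1{512}\bigr)=-2^{-14}\ne0$.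

\subsection{An indicator function}
An arc is mirror symmetric, and so is a union of two arcs with equal lengths or with equal gaps. The set $S=[0,\frac27)\cup[\frac37,\frac47)$ has lengths $\frac27,\frac17$ and gaps $\frac17,\frac37$. It is the union of the \emph{cells} $[\frac j7,\frac{j+1}7)$ with $j\in\{0,1,3\}$, and the differences $\pm1,\pm2,\pm3$ of distinct elements of $\{0,1,3\}$ represent every nonzero residue modulo $7$ exactly once. This property makes $\rho$ simple. Let $\psi=1_S$, so $c=\frac37$.

\emph{Reduction to one-dimensional integrals.} Substituting $u_r=x_r-y$ in the definition of $\hat G$,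
\[
\hat G(1,-1,0)=\int_{\mathbb{T}^3}\psi(u_1)\psi(u_2)\psi(u_3)\,\rho(u_1-u_3)\,e(-u_1+u_2)\,du=\overline{M_1}\,M_0,
\]
where
\[
M_0=\int_Se(u)\,du,\qquad M_1=\int_Sh(u)e(u)\,du,\qquad h(u)=\int_S\rho(u-u_3)\,du_3 .
\]
If $h$ were constant on $S$, the product would be real; so we need the variation of $h$ on $S$.

\emph{The functions $\rho$ and $h$.} Let $\Lambda$ be the $7$-periodic function equal to $\max(0,1-|x|)$ on $[-\frac72,\frac72]$. Cell $j'$ translated by $s$ meets cell $j$ in length $\frac17\Lambda(7s-(j-j'))$, and $\sum_{d=0}^6\Lambda(x-d)=1$. Therefore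
\[
\rho(s)=\frac17\Bigl(3\Lambda(7s)+\sum_{d=1}^6\Lambda(7s-d)\Bigr)=\frac17\bigl(1+2\Lambda(7s)\bigr).
\]
The integral of $\Lambda$ over a period is $1$. Writing the integral over $S$ as the integral over $\mathbb{T}$ minus the integral over the complement,
\[
h(u)=\frac3{49}+\frac2{49}\bigl(1-\eta(u)\bigr)=\frac5{49}-\frac2{49}\,\eta(u),\qquad\eta(u)=7\int_{\mathbb{T}\setminus S}\Lambda(7u-7u_3)\,du_3 .
\]
Let $u=\frac{j+x}7$ with $x\in[0,1)$ lie in a cell of $S$. Only the two neighboring cells can contribute to $\eta(u)$. The right neighbor, if it is not in $S$, contributes $\int_1^{1+x}(1+x-\xi)\,d\xi=\frac{x^2}2$, and the left neighbor, if it is not in $S$, contributes $\int_{x-1}^0(1-x+\xi)\,d\xi=\frac{(1-x)^2}2$. Cell $0$ lacks its left neighbor, cell $1$ lacks its right neighbor, and cell $3$ lacks both: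
\[
\eta=\tfrac{(1-x)^2}2\ \ (j=0),\qquad\eta=\tfrac{x^2}2\ \ (j=1),\qquad\eta=\tfrac{x^2}2+\tfrac{(1-x)^2}2\ \ (j=3).
\]

\emph{The integrals.} Let $\zeta=e^{2\pi i/7}$ and $\zeta^x=e^{2\pi ix/7}$, so that $e(u)=\zeta^j\zeta^x$. Put
\[
\gamma=\int_{-1/2}^{1/2}\cos\frac{2\pi x}7\,dx>0,\qquad\ell=\ell_1+i\ell_2=\int_0^1\frac{x^2}2\,\zeta^{x-1/2}\,dx .
\]
Here $\ell_1>0$ because $|2\pi(x-\frac12)/7|\le\frac\pi7$, and pairing $x$ with $1-x$ gives
\[
\ell_2=\int_{1/2}^1\frac{x^2-(1-x)^2}2\,\sin\frac{2\pi(x-\frac12)}7\,dx>0 .
\]
We have $\int_0^1\zeta^x\,dx=\zeta^{1/2}\gamma$ and $\int_0^1\frac{x^2}2\zeta^x\,dx=\zeta^{1/2}\ell$, and the substitution $x\mapsto1-x$ gives $\int_0^1\frac{(1-x)^2}2\zeta^x\,dx=\zeta^{1/2}\bar\ell$. With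
\[
D=1+\zeta+\zeta^3,\qquad E=\bar\ell+\zeta\ell+\zeta^3(\ell+\bar\ell)=\ell_1(D+\zeta^3)+i\ell_2(\zeta-1),
\]
summing over the three cells yields $M_0=\frac17\zeta^{1/2}\gamma D$ and $M_1=\frac5{49}M_0-\frac2{343}\zeta^{1/2}E$. Thus $\overline{M_1}M_0=\frac5{49}|M_0|^2-\frac{2\gamma}{2401}\overline ED$, and
\[
\beta=\frac{2\gamma}{2401}\operatorname{Im}\bigl(\overline DE\bigr).
\]
Since $\overline D=1+\zeta^{-1}+\zeta^{-3}$,
\[
\overline D(D+\zeta^3)=|D|^2+1+\zeta^2+\zeta^3,\qquad\overline D(\zeta-1)=\zeta-\zeta^{-1}+\zeta^{-2}-\zeta^{-3}.
\]
Taking the imaginary part of the first expression and the real part of the second,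
\[
\operatorname{Im}\bigl(\overline DE\bigr)=\ell_1\Bigl(\sin\frac{4\pi}7+\sin\frac{6\pi}7\Bigr)+\ell_2\Bigl(\cos\frac{4\pi}7-\cos\frac{6\pi}7\Bigr)>0,
\]
because the sine is positive and the cosine is decreasing on $(0,\pi)$. So $\beta>0$. As $\psi$ takes only the values $0$ and $1$, so does $w$. This completes the proof of Theorem~\ref{thm:pair}, and with it of Theorem~\ref{thm:main}. \qed

\section{Continuum families near a given graphon}\label{sec:families}

The proof of Theorem~\ref{thm:pair}(i) used little about the rest of the graphon: the rotation of the points of $B$ must leave all factors other than those between $A$ and $B$ unchanged. So a scaled copy of $A\sqcup B\sqcup C$, a \emph{gadget}, can be placed inside a larger graphon, as long as the outside cannot see the coordinates inside. With infinitely many gadgets the signs can be chosen independently. The new difficulty lies in telling the resulting graphons apart: the degree now takes infinitely many values, so no polynomial isolates one part, and Lemma~\ref{lem:Phi}(b) takes the place of interpolation.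

\subsection{The gadget lemma}
From now on $\psi=1_S$, so $c=\frac37$ and $\beta\ne0$. Let $\mu_1,\mu_2,\ldots>0$, let $Y\subseteq[0,1]$ be measurable of measure $3\sum_i\mu_i$, and let $R=[0,1]\setminus Y$. Put
\[
\Omega=R\sqcup\bigsqcup_{i\ge1}(A_i\sqcup B_i\sqcup C_i),\qquad A_i=\mathbb{T}^2,\quad B_i=C_i=\mathbb{T},
\]
and call the sets $A_i,B_i,C_i$ \emph{parts}. For $s\in\{\pm1\}^{\mathbb{N}}$ let $\pi_s$ be Lebesgue measure on $R$, the measure with density $\mu_i\bigl(1+\cos2\pi(x+s_ix')\bigr)$ on $A_i$, and $\mu_i$ times Haar measure on $B_i$ and on $C_i$. Section~\ref{sub:spaces} provides a map $\varphi_s\colon[0,1]\to\Omega$ that carries Lebesgue measure to $\pi_s$, is the identity on $R$, and sends $Y$ into the union of the parts. Let $w\colon\Omega^2\to[0,1]$ be symmetric and measurable, with the following properties.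
\begin{itemize}
\item[(K1)] For each $r\in R$, the function $w(r,\cdot)$ is constant on each part. (On $R\times R$ it is arbitrary.)
\item[(K2)] $w$ is constant on the product of any two parts, equal or not, except for the pairs $A_i,B_i$ and $A_i,C_i$.
\item[(K3)] There are constants $a_i$ and $b_i\ne0$ such that $w((x,x'),y)=a_i+b_i\psi(x-y)$ on $A_i\times B_i$ and $w((x,x'),z)=a_i+b_i\psi(x'-z)$ on $A_i\times C_i$.
\end{itemize}

\begin{lemma}\label{lem:gadget}
Let $W_s(x,y)=w(\varphi_s(x),\varphi_s(y))$.
\begin{enumerate}
\item[(i)] For every $n$, the distribution $\mathcal{N}(n,W_s)$ does not depend on $s$.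
\item[(ii)] The degree function on $\Omega$ is constant on each part and does not depend on $s$. Suppose that for some $i$ the degrees $\delta_A,\delta_B,\delta_C$ of $A_i,B_i,C_i$ are distinct and that $\deg\notin\{\delta_A,\delta_B,\delta_C\}$ almost everywhere outside $A_i\cup B_i\cup C_i$. Then $W_s$ and $W_{s'}$ are not weakly isomorphic whenever $s_i\ne s_i'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $\lambda$. Condition on the location ($R$, or which part) of each of the $n$ points, and on the positions of the points in $R$. The distribution of these data does not depend on $s$. By (K1) and (K2), every factor $1+\lambda w$ in the product for $Z_n(\lambda)$ is determined by the data, except for the factors of pairs between $A_i$ and $B_i$ or between $A_i$ and $C_i$. Given the data, the positions in different gadgets are independent. If $A_i,B_i,C_i$ receive $k,l,m$ points, then by (K3) the product of the exceptional factors of gadget $i$ has conditional expectation $I^{s_i}_{k,l,m}(1+\lambda a_i+\lambda b_i\psi)$, which does not depend on $s_i$ by Lemma~\ref{lem:phase}. Hence $Z_n(\lambda)$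 does not depend on $s$.

(ii) The masses of the parts do not depend on $s$. By (K1) and (K2), the contribution of $R$ or of a part to the degree of a point $\omega$ depends only on the part containing $\omega$ (or on $\omega$ itself, if $\omega\in R$) and not on $s$, except possibly for the pairs in (K3). For those pairs the contribution is $\mu_i(a_i+b_ic)$ in both directions, because the density on $A_i$ has uniform marginals. This proves the first statement.

For the second, apply Lemma~\ref{lem:Phi}(b) with $H=H_{2,2}$, $a=a_i$, and $g_\nu$ equal to $1_{\{\delta_A\}}$, $1_{\{\delta_B\}}$ or $1_{\{\delta_C\}}$ according to the type of $\nu$. By the hypothesis on degrees, these functions restrict each vertex, up to a null set, to the part $A_i$, $B_i$ or $C_i$ named by its type. Subtracting $a_i$ removes the background: on each of the ten edges the factor $w-a_i$ is $b_i$ times the kernel of Section~\ref{sec:construction}. Therefore $\Phi(W_s)=\mu_i^7\,b_i^{10}\,\Theta_{s_i}(H_{2,2})$. By Lemma~\ref{lem:seven}, the values for $s_i=-1$ and $s_i=+1$ differ by $2\mu_i^7b_i^{10}\beta^2\ne0$, so $W_s$ and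 $W_{s'}$ are not weakly isomorphic.
\end{proof}

To apply part (ii) for every $i$, we let the gadgets shrink geometrically, fast enough that their degrees do not collide. Given $\mu>0$, let $\mu_i=\mu4^{-i}$, so that $3\sum_i\mu_i=\mu$. Define the \emph{standard kernel} $w_0$ on $\Omega^2$ by $w_0=\psi(x-y)$ on $A_i\times B_i$, $w_0=\psi(x'-z)$ on $A_i\times C_i$, $w_0=1$ on $C_i\times C_i$, and $w_0=0$ on all other pairs, including those with a point in $R$. The degrees with respect to $w_0$ are
\begin{equation}\label{eq:gdeg}
\tfrac67\mu_i\ \text{ on }A_i,\qquad\tfrac37\mu_i\ \text{ on }B_i,\qquad\tfrac{10}7\mu_i\ \text{ on }C_i .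
\end{equation}
All these numbers are distinct, also for different $i$, since $\frac{10}7\mu_{i+1}=\frac5{14}\mu_i<\frac37\mu_i$. The largest is $\frac{10}7\mu_1=\frac5{14}\mu$, so all lie in $(0,\frac\mu2)$.

\subsection{Proof of Theorem~\ref{thm:families}(a)}
We first replace $U$ by a step graphon, in order to control the degrees outside the gadgets. Let $U_N$ be obtained by averaging $U$ over the squares of the $N\times N$ grid. Averaging does not increase the $L^1$ norm, and it converges uniformly for continuous functions, which are dense in $L^1$; hence $\|U-U_N\|_1\to0$. Fix $N$ with $\|U-U_N\|_1<\frac\varepsilon2$ and let $U'=U_N$. If $U$ is $\{0,1\}$-valued, let $U'$ instead be $U_N$ rounded to the nearest of $0$ and $1$, with $\frac12$ rounded up. On a square where $U$ has average $\alpha$, the mean of $|U-U_N|$ is $2\alpha(1-\alpha)$ and the mean of $|U-U'|$ is $\min(\alpha,1-\alpha)\le2\alpha(1-\alpha)$, so again $\|U-U'\|_1<\frac\varepsilon2$.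

Let $X_1,\dots,X_N$ be the steps of $U'$ and $d_1,\dots,d_N$ their degrees. Choose $\mu>0$ with $2\mu<\frac\varepsilon2$, $\mu<|X_1|$, and $\mu<\frac23d_j$ whenever $d_j>0$. Let $Y\subset X_1$ be an interval of length $\mu$. Define $w=U'$ on $R\times R$ and $w=w_0$ on all other pairs. Then (K1)--(K3) hold with $a_i=0$ and $b_i=1$, and $w$ is $\{0,1\}$-valued if $U'$ is. The graphons $W_s$ and $U'$ agree on $R\times R$, whose complement has measure at most $2\mu$, so $\|W_s-U\|_1<\frac\varepsilon2+2\mu<\varepsilon$.

The degrees of the parts are those in \eqref{eq:gdeg}. A point of $R\cap X_j$ has degree $0$ if $d_j=0$, and degree at least $d_j-\mu>\frac\mu2$ otherwise; in both cases this is none of the numbers in \eqref{eq:gdeg}. So Lemma~\ref{lem:gadget}(ii) applies for every $i$. Any two distinct sequences $s,s'$ differ at some $i$, so the $W_s$ are pairwise not weakly isomorphic, and by Lemma~\ref{lem:gadget}(i) they have the same edge-count distributions. \qed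

\subsection{Proof of Theorem~\ref{thm:families}(b)}
In the $L^\infty$ norm we cannot overwrite $U$ on a small set, so we add a small multiple of $w_0$ instead. This is where $U$ has to be a step graphon: all gadgets lie in one step, on which $U$ provides a constant background, as (K1)--(K3) require.

After changing $U$ on a null set, its steps $X_1,\dots,X_N$ have positive measure. Let $d_1,\dots,d_N$ be their degrees, let $U_{11}$ be the value of $U$ on $X_1\times X_1$, and put $\delta=\min(\varepsilon,\frac12)$. Choose $0<\mu<|X_1|$ with $\delta\frac\mu2<(1-\delta)|d_j-d_1|$ whenever $d_j\ne d_1$. Since $x\mapsto|X_1\cap[0,x]|$ is continuous, there is a measurable set $Y\subset X_1$ of measure $\mu$. Regard $U$ as a kernel on $\Omega$ by treating the points of the parts as points of the step $X_1$, and let $w=(1-\delta)U+\delta w_0$. Then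
\[
W_s(x,y)=(1-\delta)U(x,y)+\delta\,w_0(\varphi_s(x),\varphi_s(y)),
\]
so $W_s$ takes values in $[0,1]$ and $\|W_s-U\|_\infty\le\delta\le\varepsilon$. Conditions (K1)--(K3) hold with $a_i=(1-\delta)U_{11}$ and $b_i=\delta$.

The degree of a part is $(1-\delta)d_1+\delta\kappa$, where $\kappa\in(0,\frac\mu2)$ is the corresponding number in \eqref{eq:gdeg}; these degrees are pairwise distinct. A point of $R\cap X_j$ has degree $(1-\delta)d_j$. If $d_j=d_1$, this differs from the degree of a part because $\delta\kappa>0$; if $d_j\neq d_1$, it differs because $\delta\kappa<\delta\frac\mu2<(1-\delta)|d_j-d_1|$. So Lemma~\ref{lem:gadget} applies for every $i$, and the family $(W_s)$ has the required properties. \qed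

\begin{thebibliography}{1}
\bibitem{Csoka} Endre Cs\'oka, \emph{On the graph limit question of Vera T. S\'os}, arXiv:1504.02755 (2015).
\end{thebibliography}
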